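\title{The three-player box game on the reals is not provably winnable in ZF}

\begin{abstract}
In a box game an adversary hides a value in every box, and each player, after opening any boxes at all, must guess the content of an unopened one; the team wins if at most one player errs. With the axiom of choice, finitely many players win with countably many boxes. We show that, if ZF is consistent, it does not prove that three players can win with bits hidden in a continuum of boxes. In our model $\mathrm{DC}_{\omega_1}$ holds, and for every nonempty set of boxes that injects into $\mathbb R$ nothing beats the trivial strategy. The model is obtained by adding generic functions on the reals to a model with many random reals. The guesses on such a function are decided by its restriction to the reals of an intermediate model, and this restriction can be chosen at random in a way that makes each player correct with probability exactly one over the number of values.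
\end{abstract}

\section{Introduction}

Let $P$ be a set of players, $B$ a set of boxes and $V$ a set of values. In the \emph{box game} $G(P,B,V)$ an adversary places a value $v(b)\in V$ in every box $b\in B$. The players agree on strategies in advance and do not communicate afterwards. Each player enters the room alone, opens as many boxes as desired, possibly infinitely many at once and in successive rounds that depend on what has been seen, and finally guesses the value in some box that is still closed. The boxes are closed again before the next player enters. The team wins if at most one player guesses incorrectly.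

\begin{definition}\label{def:strategy}
Let $\sigma$ be a partial map defined on partial functions $s$ from $B$ to $V$, each value $\sigma(s)$ being either $(\mathrm{open},A)$ with $\emptyset\ne A\subset B\setminus\operatorname{dom}s$, or $(\mathrm{guess},b,x)$ with $b\in B\setminus\operatorname{dom}s$ and $x\in V$. The \emph{run} of $\sigma$ on $v\in V^B$ is given by $D_0=\emptyset$, $D_{\alpha+1}=D_\alpha\cup A$ if $\sigma(v{\restriction}D_\alpha)=(\mathrm{open},A)$, and $D_\alpha=\bigcup_{\beta<\alpha}D_\beta$ for limit $\alpha$. We call $\sigma$ a \emph{strategy} for boxes $B$ and values $V$ if for every $v\in V^B$ the run reaches a stage $\alpha$ with $\sigma(v{\restriction}D_\alpha)=(\mathrm{guess},b,x)$. Then $\sigma$ \emph{guesses $(b,x)$ on $v$}, and it is \emph{correct on $v$} if $x=v(b)$. The game $G(P,B,V)$ is \emph{winnable} if there are strategies $(\sigma_p)_{p\in P}$ such that for every $v\in V^B$ at most one $\sigma_p$ is incorrect on $v$.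
\end{definition}

Write $[n]=\{1,\dots,n\}$. Two considerations pull in opposite directions. The content of a closed box has nothing to do with the contents of the open ones, so a player facing bits ought to be correct half of the time, three players ought to collect $3/2$ correct guesses on average, and winning requires two every time. For finitely many boxes this is a proof that three players lose (Proposition~\ref{prop:finite}). On the other hand, with the axiom of choice finitely many players win with countably many boxes; this is the original box game paradox, recalled in Example~\ref{ex:choice}. One might conclude that the paradox is an artifact of choice, but this is not so, because ZF proves the following two facts.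
\begin{itemize}
\item[(F1)] For any $P$ and $V$, the game $G(P,\mathcal P(V^{P\times\mathbb N}),V)$ is winnable.
\item[(F2)] The game $G([3],\{X\subset\mathbb R:|X|<|\mathbb R|\},\{0,1\})$ is winnable.
\end{itemize}
(We quote these without proof; only (F2) is used, and only in Remark~\ref{rem:final}.) More boxes can only help the players (Lemma~\ref{lem:reduce}), so for three players and two values the question is how many boxes ZF needs. The set of boxes in (F2) contains all singletons, so $\mathbb R$ injects into it, and $\mathbb R$ is the natural next set to try. This is the problem posed in \cite{Glazer}: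
\begin{quote}
Does ZF prove that $G([3],\mathbb R,\{0,1\})$ is winnable?
\end{quote}
The answer is no.

\begin{theorem}\label{thm:main}
If ZF is consistent, then so is ZF together with the statement that $G([3],\mathbb R,\{0,1\})$ is not winnable, that is, for any three strategies some $v\in\{0,1\}^{\mathbb R}$ makes at least two players guess incorrectly.
\end{theorem}

The model that we build says more. Recall that $\mathrm{DC}_{\omega_1}$ is the following statement: if $X\neq\emptyset$ and $S\subset X^{<\omega_1}\times X$ is such that for every $s\in X^{<\omega_1}$ there is $x$ with $(s,x)\in S$, then there is $f:\omega_1\to X$ with $(f{\restriction}\alpha,f(\alpha))\in S$ for all $\alpha<\omega_1$. It implies the principle DC of dependent choices: given a relation $E$ on $X$ in which every point has a successor, let $(s,x)\in S$ mean that $s$ has no last term or that its last term is $E$-related to $x$, and use $f{\restriction}\omega$.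

\begin{theorem}\label{thm:strong}
If ZF is consistent, then so is ZF together with all of the following.
\begin{enumerate}
\item[(1)] $\mathrm{DC}_{\omega_1}$.
\item[(2)] Let $B\neq\emptyset$ inject into $\mathbb R$ and let $n\ge1$. The largest $m$ such that $n$ players can guarantee at least $m$ correct guesses is $\lfloor n/|V|\rfloor$ if $V$ is finite and nonempty, and $0$ if $V$ is infinite.
\item[(3)] For such $B$ and $V\ne\emptyset$, the game $G(P,B,V)$ is winnable if and only if $|V|=1$, or $|P|\le1$, or $|P|=|V|=2$.
\item[(4)] For such $B$, infinite $P$ and $|V|\ge2$, no strategies guarantee that only finitely many players err.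
\end{enumerate}
\end{theorem}

By (1) and (3), $\mathrm{ZF}+\mathrm{DC}$ does not prove the game winnable either. The bound in (2) is what players achieve without opening any box (Example~\ref{ex:trivial}).

\section{Counting against choice}\label{sec:counting}

Everything in this section except Example~\ref{ex:choice} is proved in ZF. We write $\mathbb Z_k=\mathbb Z/k$, identified with $\{0,\dots,k-1\}$, and $1_b$ for the function that is $1$ at $b$ and $0$ elsewhere.

\begin{example}[The trivial strategy]\label{ex:trivial}
Let $B\neq\emptyset$ and $V=\mathbb Z_k$. All $n$ players guess the same box without opening anything, and player $i$ names the value $i\bmod k$. Every value is named by at least $\lfloor n/k\rfloor$ players, so at least $\lfloor n/k\rfloor$ guesses are correct. In particular two players win the two-valued game.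
\end{example}

The only property of strategies that the whole paper uses is that a player cannot see the box being guessed.

\begin{lemma}[Locality]\label{lem:local}
If $\sigma$ guesses $(b,x)$ on $v$, and $v'$ agrees with $v$ outside $b$, then $\sigma$ guesses $(b,x)$ on $v'$.
\end{lemma}

\begin{proof}
Let the run on $v$ end at stage $\alpha_0$. Since $b\notin D_{\alpha_0}$, we have $v{\restriction}D_\alpha=v'{\restriction}D_\alpha$ for $\alpha\le\alpha_0$, and by induction on $\alpha$ the run on $v'$ produces the same sets $D_\alpha$ and the same final move.
\end{proof}

\begin{proposition}\label{prop:finite}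
Let $B$ be finite and nonempty and $V=\mathbb Z_k$. Every strategy is correct on exactly the fraction $1/k$ of all $v\in V^B$. Hence for any $n$ strategies some $v$ makes at most $\lfloor n/k\rfloor$ of them correct.
\end{proposition}

\begin{proof}
Fix $\sigma$ and let $A_{b,c}$ be the set of $v$ on which $\sigma$ guesses $(b,c)$. These sets partition $V^B$. By Lemma~\ref{lem:local} the map $T_b(v)=v+1_b$ sends $A_{b,c}$ into itself, so $A_{b,c}$ is a union of $T_b$-orbits. Each orbit has $k$ elements, and exactly one of them has the value $c$ at $b$. So $\sigma$ is correct on the fraction $1/k$ of each $A_{b,c}$. For $n$ strategies the average number of correct guesses is $n/k$, and some $v$ is not above the average.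
\end{proof}

For three players and two values the average is $3/2$, so some $v$ leaves at most one player correct. The proof has three ingredients: a probability space of fillings, a countable measurable partition according to the guess, and for each box $b$ a measure-preserving \emph{flip} $T_b$ that changes the filling at $b$ only. For $B=\omega$ and the product measure, the same proof works as long as the sets $A_{b,c}$ are measurable. Choice destroys exactly this.

\begin{example}[The strategy from choice]\label{ex:choice}
Let $n\ge2$, $B=[n]\times\omega$ and $V\ne\emptyset$, and view $v$ as $n$ columns $v_i\in V^\omega$. Choose a representative in each class of $V^\omega$ modulo eventual equality, and let $t_i$ be the least index from which on $v_i$ agrees with the representative of its class. Player $p$ opens all columns but the $p$-th, computes $t=\max_{i\ne p}t_i$, opens the boxes $(p,j)$ with $j>t$, thereby learns the class of $v_p$, and guesses that box $(p,t)$ contains the value of the representative at $t$. Player $p$ can err only if $t_p>\max_{i\neq p}t_i$, which happens for at most one $p$.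
\end{example}

Two reductions will let us fix the boxes and the values.

\begin{lemma}\label{lem:reduce}
Let $(\sigma_p)_{p\in P}$ be strategies for boxes $B$ and values $V$.
\begin{enumerate}
\item[(i)] If $\iota:B\to B'$ is injective, there are strategies $(\sigma'_p)_{p\in P}$ for boxes $B'$ and values $V$ such that $\sigma'_p$ is correct on $v'\in V^{B'}$ if and only if $\sigma_p$ is correct on $v'\circ\iota$.
\item[(ii)] If $\emptyset\ne V_0\subset V$, there are strategies $(\sigma^0_p)_{p\in P}$ for boxes $B$ and values $V_0$ such that $\sigma^0_p$ is correct on $v\in V_0^B$ whenever $\sigma_p$ is.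
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $s$ with $\operatorname{dom}s\subset\iota[B]$ let $\sigma'_p(s)$ be $(\mathrm{open},\iota[A])$ or $(\mathrm{guess},\iota(b),x)$ according as $\sigma_p(s\circ\iota)$ is $(\mathrm{open},A)$ or $(\mathrm{guess},b,x)$. The run of $\sigma'_p$ on $v'$ is the image under $\iota$ of the run of $\sigma_p$ on $v'\circ\iota$. (ii) Fix $x_0\in V_0$, restrict $\sigma_p$ to partial functions into $V_0$, and replace each move $(\mathrm{guess},b,x)$ with $x\notin V_0$ by $(\mathrm{guess},b,x_0)$. On $v\in V_0^B$ only incorrect guesses are altered.
\end{proof}

\subsection*{Plan of the proof}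
We want to run the proof of Proposition~\ref{prop:finite} for $B=\mathbb R$. The product measure on $\mathbb Z_k^{\mathbb R}$ is the wrong probability space: the sets in the product $\sigma$-algebra depend on countably many boxes, whereas a strategy may open every box but one. We replace it in three steps.

First, we start from a model $W$ with $\omega_2$ random reals, add generic functions $v_\lambda$ from the reals to $\mathbb Z_k$ by conditions of size at most $\omega_1$, and pass to a choiceless inner model $N$ in which every object, in particular every sequence of strategies, is defined from few of the $v_\lambda$ (Section~\ref{sec:model}). The adversary will play a function $v_{\lambda_0}$ that is not among them.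

Second, the function $v_{\lambda_0}$ is generic and in no sense random. But if strategies were successful in $N$, some condition $p_0$ would force this, and we are free to refute it by any condition below $p_0$. We show that a condition which labels exactly the reals of an intermediate model $M\subset W$, and which itself belongs to $M$, decides every guess, and that the guessed box is a real of $M$ (Lemma~\ref{lem:decide}).

Third, we choose such a condition at random. We take $M=U[r]$ with $r$ a random sequence of length $\omega_1$ and use the digits of $r$ to label the reals of $U[r]$. The space of all $r$ is the probability space. The boxes to be labeled now depend on the labels themselves, and the work lies in arranging the labeling so that flips exist (Section~\ref{sec:label}). The averaging argument is then carried out in Section~\ref{sec:average}.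

\section{Random forcing}\label{sec:random}

\subsection*{Conventions}
\emph{Reals} are elements of $2^\omega$; ZF proves $|\mathbb R|=|2^\omega|$, and by Lemma~\ref{lem:reduce}(i) we may use $2^\omega$ as the set of boxes. \emph{Small} means of cardinality at most $\omega_1$.

Throughout, $L$ denotes a \emph{countable transitive} model of a sufficiently large finite part of ZFC together with the axiom of constructibility. ZF proves that such a model exists for each given finite part: inside the constructible universe, reflect the finitely many axioms to a level of the constructible hierarchy and collapse a countable elementary submodel. All models below are generic extensions of $L$ or inner models of these; they are countable and transitive, and we simply say that they satisfy ZF or ZFC. We shall construct a model $N$ of any prescribed finite part of ZF together with a fixed sentence $\theta$, the statement in Theorem~\ref{thm:main} or~\ref{thm:strong}. This suffices. For every finite $T\subset\mathrm{ZF}$, ZF then proves that $T+\theta$ is consistent. If $\mathrm{ZF}+\theta$ were inconsistent, some finite $T$ would refute $\theta$, ZF would prove that it does, and ZF would be inconsistent.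

Let $M$ be a countable transitive model of ZFC and $\mathbb Q\in M$ a partial order; $q\le p$ means that $q$ is stronger. A filter on $\mathbb Q$ is \emph{generic over $M$} if it meets every dense set in $M$. Since $M$ is countable, \emph{every condition lies in a generic filter}; we use this constantly. A condition $p$ \emph{forces} $\phi$, written $p\Vdash\phi$, if $\phi$ holds in $M[H]$ for all generic $H\ni p$. This relation is definable in $M$, every statement true in $M[H]$ is forced by a member of $H$, and $p\Vdash\phi$ as soon as the conditions forcing $\phi$ are dense below $p$. For a complete Boolean algebra, the Boolean value $[\![\phi]\!]$ is the supremum of the conditions forcing $\phi$.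

\subsection*{The measure algebra}
We need uniformly distributed digits in $\mathbb Z_k$ for all $k$, so we let $C=\prod_{k\ge2}\mathbb Z_k^\omega$ with the product of the uniform measures; a point $c\in C$ has coordinates $c(k,j)\in\mathbb Z_k$. For a set $I$, the \emph{Baire} $\sigma$-algebra of $C^I$ is the one generated by the coordinates. Each Baire set depends on countably many $i\in I$, and for countable $I$ the Baire sets are the Borel sets. Let $\mu$ be the product measure and $\mathbb B_I$ the algebra of Baire sets modulo null sets. It is complete and c.c.c.\ (antichains are countable); its nonzero elements are the conditions.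

Let $I\in M$. A Baire set of $M$ has a \emph{code} in $M$, a countable recipe that builds it from cylinder sets by complements and countable unions. Following the same recipe in a larger model gives its \emph{reinterpretation}, denoted by the same letter. Reinterpretation respects complements, unions of countable sequences lying in $M$, inclusion and measure. Baire functions into $2^\omega$ or into a countable product of finite sets are coded by their coordinates, and reinterpretation respects composition and preimages. A generic filter on $\mathbb B_I^M$ is identified with the point $h\in C^I$ that lies in exactly those Baire sets coded in $M$ whose classes are in the filter; we call $h$ \emph{generic over $M$}. The following facts are standard \cite{Solovay,Kunen}; we include the short arguments.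

\begin{lemma}[Genericity]\label{R1}
A point $h\in C^I$ is generic over $M$ if and only if it lies in no null Baire set coded in $M$, and then $M[h]\models\phi$ if and only if $h\in[\![\phi]\!]$. Every non-null Baire set coded in $M$ contains a generic point. If $A,A'$ are Baire sets coded in $M$ and every generic point of $A$ lies in $A'$, then $A\setminus A'$ is null.
\end{lemma}

\begin{proof}
A maximal antichain in $M$ is countable in $M$ and its union is conull, so a point avoiding the null sets coded in $M$ lies in one of its members; this gives the first sentence. A non-null set is a condition, so it contains a generic point. Apply this to $A\setminus A'$.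
\end{proof}

\begin{lemma}[Supports]\label{R3}
Let $h\in C^I$ be generic over $M$. Then $M$ and $M[h]$ have the same cardinals. Every $\omega_1$-sequence of ordinals $x\in M[h]$ has a name $\tau$ whose value $\tau^{y}$ at a generic $y$ depends only on $y{\restriction}J$ for a small $J\in M$; in particular $x\in M[h{\restriction}J]$. Every real of $M[h]$ is $f(h)$ for a Baire function $f:C^I\to2^\omega$ coded in $M$; if $I=\omega_1$, it is $f(h{\restriction}\gamma)$ for some $\gamma<\omega_1$ and Borel $f:C^\gamma\to2^\omega$ coded in $M$.
\end{lemma}

\begin{proof}
Cardinals are preserved by the c.c.c. For each $\xi<\omega_1$ take in $M$ a maximal antichain of conditions deciding the $\xi$-th term of a name for $x$, represented by countably many disjoint Baire sets labeled with the decided ordinals. Let $J$ be the union of the $\omega_1$ countable supports; $x(\xi)$ is the label of the set containing $h$. For a real, countably many antichains suffice; the same rule, with value $0$ off the union of the antichain, defines $f$, and a countable subset of $\omega_1$ is bounded.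
\end{proof}

\begin{lemma}[Splitting]\label{R2}
Let $I=I_0\sqcup I_1$ in $M$. Then $h\in C^I$ is generic over $M$ if and only if $h{\restriction}I_0$ is generic over $M$ and $h{\restriction}I_1$ is generic over $M[h{\restriction}I_0]$.
\end{lemma}

\begin{proof}
Let $h$ be generic. Then $h_0=h{\restriction}I_0$ is generic by Lemma~\ref{R1}. A null Baire subset of $C^{I_1}$ coded in $M[h_0]$ depends on a countable $D\subset I_1$, which we may take in $M$ by the c.c.c., and it is contained in a null $G_\delta$ subset of $C^D$. Enumerate the clopen subsets of $C^D$ as $(O_n)$ in $M$ and let $a\in2^{\omega\times\omega}$ code $G_a=\bigcap_m\bigcup\{O_n:a(m,n)=1\}$. The relation $u\in G_a$ and the function $a\mapsto\mu(G_a)$ are Borel. Our $G_\delta$ set is $G_{f(h_0)}$ with $f$ Baire and coded in $M$ (Lemma~\ref{R3}). Redefining $f(y)$ as a code of $\emptyset$ when $\mu(G_{f(y)})>0$ does not change $f(h_0)$, and now $\{(y,u):u{\restriction}D\in G_{f(y)}\}$ is a Baire set coded in $M$ that is null by Fubini's theorem. So $h$ avoids it, and $h{\restriction}I_1$ avoids the given set.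

Conversely, let $Z\subset C^I$ be null and coded in $M$. The set of $y\in C^{I_0}$ whose section $Z_y$ is non-null is a null Baire set coded in $M$, so $Z_{h_0}$ is null; it is coded in $M[h_0]$, so $h{\restriction}I_1\notin Z_{h_0}$.
\end{proof}

\begin{lemma}[Symmetry and the 0--1 law]\label{R4}
If $\pi\in M$ is a permutation of $I$ and $h$ is generic over $M$, then so is $h\circ\pi$, and $M[h\circ\pi]=M[h]$. If $I$ is uncountable in $M$ and $\phi$ is a statement with parameters in $M$, then $\phi$ holds in $M[h]$ for all generic $h$ or for none.
\end{lemma}

\begin{proof}
The map $y\mapsto y\circ\pi$ preserves measure and codes, which gives the first part. Let $d=[\![\phi]\!]$ depend on the countable set $J$, and let $\pi\in M$ move $J$ off itself. A generic $h$ is in $d$ if and only if $h\circ\pi$ is, because $M[h]=M[h\circ\pi]$. So $d$ equals $d'=\{y:y\circ\pi\in d\}$ modulo null, while $d$ and $d'$ are independent. Hence $\mu(d)=\mu(d)^2$.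
\end{proof}

The last two facts carry the second step of the plan: a real read off from two disjoint sets of coordinates is old, and whatever exists in $M[h]$ exists a second time on fresh coordinates.

\begin{lemma}[Disjoint supports]\label{R5}
If $h\in C^I$ is generic over $M$ and $J,J'\in M$ are disjoint subsets of $I$, then $2^\omega\cap M[h{\restriction}J]\cap M[h{\restriction}J']\subset M$.
\end{lemma}

\begin{proof}
Let $x=f(h{\restriction}J)=f'(h{\restriction}J')$ with $f,f'$ Baire and coded in $M$. In $M$, the set $Q=\{a:\mu(f^{-1}(a))>0\}$ is countable. The Baire set $\{(y,y'):f(y)=f'(y')\notin Q\}$ has a null section at every $y'$, so it is null and $h{\restriction}(J\cup J')$ avoids it. Hence $x\in Q\subset M$.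
\end{proof}

\begin{lemma}[Copying]\label{R6}
Let $|I|=\omega_2$ in $M$, let $h\in C^I$ be generic over $M$, let $a\in M$, and let $x\in M[h]$ be an $\omega_1$-sequence of ordinals with $M[h]\models\Theta(x,a)$. Then there are disjoint $J,J'\subset I$ in $M$ and $x'$ such that $x\in M[h{\restriction}J]$, $x'\in M[h{\restriction}J']$ and $M[h]\models\Theta(x',a)$.
\end{lemma}

\begin{proof}
Let $x=\tau^h$ with $\tau$ and $J$ as in Lemma~\ref{R3}, and $d=[\![\Theta(\tau,a)]\!]$, so $h\in d$. Enlarge $J$ by a countable set so that $d$ depends only on $J$. Since $J$ is small and $|I|=\omega_2$, there are in $M$ pairwise disjoint sets $J,J_0,J_1,\dots$ and involutions $\pi_m$ of $I$ that swap $J$ with $J_m$ and fix all other points. The event $\{y:y\circ\pi_m\in d\}$ depends only on $J_m$ and has measure $\mu(d)>0$. These events are independent, so their union is conull, and $h'=h\circ\pi_m\in d$ for some $m$. Put $J'=J_m$ and $x'=\tau^{h'}\in M[h'{\restriction}J]=M[h{\restriction}J_m]$. Then $\Theta(x',a)$ holds in $M[h']=M[h]$.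
\end{proof}

\section{The model}\label{sec:model}

Let $g\in C^{\omega_2}$ be generic over $L$, let $W=L[g]$ and $R=2^\omega\cap W$. This section applies to every such $W$, and we shall later vary it. Let $\Lambda=\{(k,\xi):2\le k<\omega,\ \xi<\omega_2\}$. In $W$, let $\mathbb P$ be the set of small partial functions $p$ with $\operatorname{dom}p\subset\Lambda\times R$ and $p(\lambda,x)\in\mathbb Z_k$ for $\lambda=(k,\xi)$, where $q\le p$ means $q\supset p$. Two conditions that agree on their common domain are compatible.

In $W$, the union of a chain of at most $\omega_1$ conditions is a condition. Hence $\mathbb P$ adds no $\omega_1$-sequence of elements of $W$: below any condition, decide the terms of a name for such a sequence one after the other and take unions at limits. So, for $H$ generic over $W$, the model $W[H]$ has the same reals, the same $\omega_1$ and the same $\omega_2$ as $W$, and every small subset of $W$ in $W[H]$ lies in $W$. By density, $\bigcup H$ is defined on all of $\Lambda\times R$ and gives functions $v_\lambda:R\to\mathbb Z_k$ for $\lambda=(k,\xi)$. For $e\subset\Lambda$ write $\vec v{\restriction}e=\langle v_\lambda:\lambda\in e\rangle$.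

The model $W[H]$ satisfies choice, so there the players win. We want an inner model that contains each $v_\lambda$ but cannot single out $v_\lambda$ among its small modifications without using it as a parameter. In $W[H]$ let $\mathcal A$ be the set of functions $F$ with small domain $\operatorname{dom}F\subset\Lambda$ such that for $\lambda=(k,\xi)\in\operatorname{dom}F$,
\[
F(\lambda):R\to\mathbb Z_k\quad\text{and}\quad\{x\in R:F(\lambda)(x)\ne v_\lambda(x)\}\ \text{is small},
\]
and let $N=L(\mathcal A)$, computed in $W[H]$. Recall that $L(\mathcal A)$ is built like the constructible universe, starting from $\operatorname{trcl}(\{\mathcal A\})$; it is the least transitive model of ZF containing $\mathcal A$ and the ordinals, and it has a class function, definable from $\mathcal A$, that maps pairs of an ordinal and a finite sequence from $\operatorname{trcl}(\{\mathcal A\})$ onto the whole model. All $v_\lambda$ are in $N$, and $2^\omega\cap N=R$. We admit small domains rather than single $\lambda$ to make $N$ closed under $\omega_1$-sequences, and we take $\omega_2$ indices $\xi$ for each $k$ so that no small set exhausts them.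

An element of $\operatorname{trcl}(\{\mathcal A\})$ is $\mathcal A$, a member $F$ of $\mathcal A$, a value $F(\lambda)$, a real, an ordinal, or a finite set occurring in one of the pairs $(\lambda,F(\lambda))$, $\lambda$, $(x,c)$ or in a real; each is definable from $\mathcal A$, one $F$, one real and finitely many ordinals. Therefore:
\begin{equation}\label{eq:Phi}
\begin{gathered}
\text{there is a class function $\Phi$, definable in $N$ from $\mathcal A$, such that every element of $N$ is}\\
\text{$\Phi(o,\vec F,\vec x)$ with $o$ an ordinal and $\vec F$, $\vec x$ finite sequences from $\mathcal A$ and $R$.}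
\end{gathered}
\end{equation}

\subsection*{Coding}
Consider a sequence in $W$ of length at most $\omega_1$ whose terms are ordinals, reals, small subsets of $\Lambda$ or of $\Lambda\times R\times\omega$, or finite tuples of these. Enumerate each small set in $W$ in length at most $\omega_1$, write each real as its sequence of bits, and interleave everything along a bijection $\omega_1\times\omega_1\times\omega\to\omega_1$ from $L$. The result is an $\omega_1$-sequence of ordinals in $W$, a \emph{code}, and the decoding is absolute: each of our models that contains the code contains the coded sequence. Conditions of $\mathbb P$ count as small subsets of $\Lambda\times R\times\omega$.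

\begin{lemma}\label{lem:define}
Every $y\in N$ is definable in $W[H]$ from $\mathcal A$, $\vec v{\restriction}e$ and $z$, for some small $e\subset\Lambda$ in $W$ and some $\omega_1$-sequence of ordinals $z\in W$.
\end{lemma}

\begin{proof}
Let $y=\Phi(o,\vec F,\vec x)$ and let $e$ be the union of the domains of the members of $\vec F$. A member $F$ is determined by $\vec v{\restriction}e$, $\operatorname{dom}F$ and the \emph{difference set} $\{(\lambda,x,F(\lambda)(x)):F(\lambda)(x)\ne v_\lambda(x)\}$. The domains and difference sets are small subsets of $W$, so they lie in $W$. Let $z$ code them together with $o$ and $\vec x$.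
\end{proof}

\subsection*{Automorphisms}
For $\psi\in\mathbb P$ let $\tau_\psi(p)$ have the same domain as $p$ and equal $p+\psi$, where $\psi$ is read as $0$ off its domain. This is an automorphism of $\mathbb P$ in $W$. The filter $\tau_\psi[H]$ is generic, and passing from $H$ to it changes $v_\lambda$ to $v_\lambda+\psi(\lambda,\cdot)$, a small modification. So it changes neither $W[H]$ nor $\mathcal A$ nor $N$. For $e\subset\Lambda$ in $W$, an \emph{$e$-statement} is a statement about $W[H]$ whose parameters are $\mathcal A$, $\vec v{\restriction}e$ and elements of $W$.

\begin{lemma}[Restriction]\label{lem:restrict}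
If $q$ forces an $e$-statement $\phi$, then $q{\restriction}(e\times R)$ forces $\phi$.
\end{lemma}

\begin{proof}
Otherwise some $q'\le q{\restriction}(e\times R)$ forces $\neg\phi$. Let $\psi=q-q'$ on $(\operatorname{dom}q\cap\operatorname{dom}q')\setminus(e\times R)$. If $H\ni\tau_\psi(q')$ is generic, then $\tau_\psi^{-1}[H]\ni q'$ yields the same extension, the same $\mathcal A$ and the same $\vec v{\restriction}e$, so $\neg\phi$ holds for $H$. Thus $\tau_\psi(q')\Vdash\neg\phi$. But $\tau_\psi(q')$ agrees with $q$ on their common domain: on $e\times R$ because $q'$ extends $q{\restriction}(e\times R)$, elsewhere by the choice of $\psi$. So it is compatible with $q$, a contradiction.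
\end{proof}

\subsection*{Conditions that decide}
Lemma~\ref{lem:restrict} discards the irrelevant indices $\lambda$. For the relevant ones automorphisms of $\mathbb P$ are of no use, since they move the parameters $v_\lambda$. Some condition decides the guess of a player on $v_{\lambda_0}$, but we have no control over the set of boxes it mentions. The symmetry of the random reals supplies this control.

\begin{lemma}[Deciding]\label{lem:decide}
Suppose $W=M[h]$, where $M$ is a model of ZFC, $|I|=\omega_2$ in $M$ and $h\in C^I$ is generic over $M$. Let $Y=2^\omega\cap M$, let $e\in M$ be a small subset of $\Lambda$, and let $w\in\mathbb P\cap M$ have domain $e\times Y$. Let $\chi(b,c)$ be an $e$-statement whose parameters from $W$, other than $b$ and $c$, lie in $M$. If $w$ forces that exactly one pair $(b,c)\in2^\omega\times\omega$ satisfies $\chi$, then there is a unique $(b,c)\in Y\times\omega$ with $w\Vdash\chi(b,c)$.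
\end{lemma}

\begin{proof}
Call $(q,b,c)$ a \emph{witness} if $q\le w$, $\operatorname{dom}q\subset e\times R$, $(b,c)\in R\times\omega$ and $q\Vdash\chi(b,c)$. Being a witness is expressed in $W$ by a formula with parameters in $M$, since $R$ and $\mathbb P$ are definable in $W$ from $\Lambda\in M$, and $w\in M$. Two witnesses with compatible conditions have the same pair $(b,c)$, because a common extension forces $\chi$ of both pairs.

We claim that all witnesses have the same pair $(b,c)$ and that $b\in Y$. Let $(q_0,b_0,c_0)$ and $(q_1,b_1,c_1)$ be witnesses, not necessarily distinct, and let $x$ code both. Apply Lemma~\ref{R6} to the statement ``$x$ codes two witnesses''. We obtain disjoint $J,J'\in M$ such that both given witnesses lie in $M[h{\restriction}J]$, and a witness $(q',b',c')\in M[h{\restriction}J']$. Let $i\in\{0,1\}$ and $(\lambda,y)\in\operatorname{dom}q_i\cap\operatorname{dom}q'$. The real $y$ lies in both models, so $y\in Y$ by Lemma~\ref{R5}. As $\lambda\in e$, we have $(\lambda,y)\in\operatorname{dom}w$ and $q_i(\lambda,y)=w(\lambda,y)=q'(\lambda,y)$. So $q'$ is compatible with $q_0$ and with $q_1$, whence $(b_0,c_0)=(b',c')=(b_1,c_1)$. Moreover $b_0=b'$ lies in both models,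 so it is in $Y$.

Now let $q\le w$. Since $\mathbb P$ adds no reals, some $q^+\le q$ forces $\chi(b,c)$ for a specific pair $(b,c)\in R\times\omega$, and $(q^+{\restriction}(e\times R),b,c)$ is a witness by Lemma~\ref{lem:restrict}. So $(b,c)$ is the common pair, the conditions forcing $\chi(b,c)$ are dense below $w$, and $w\Vdash\chi(b,c)$. No other pair is forced, as $w$ forces uniqueness.
\end{proof}

Both hypotheses on $w$ were used: $w\in M$ makes $w$ a legitimate parameter for copying, and $\operatorname{dom}w=e\times Y$ makes a condition compatible with a copy. This is also where it matters that the boxes are reals, since Lemma~\ref{R5} is applied to them.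

\section{Adaptive random labelings}\label{sec:label}

Lemma~\ref{lem:decide} asks for a labeling of \emph{all} reals of a model $M$ that \emph{belongs} to $M$. If we label the reals of a model $U$ by digits that are random over $U$, the labeling is not in $U$, and adjoining it creates new reals, which have to be labeled in turn. So we iterate $\omega_1$ times: let $r=\langle r_\delta:\delta<\omega_1\rangle$ be generic over a model $U$ of CH, at stage $\delta$ name some boxes by looking at $r{\restriction}\delta$, and label them with digits of $r_\delta$. With bookkeeping all reals of $U[r]$ get labeled. The difficulty is the flip: changing the digit that labels a box $b$ changes what the later stages see, hence which boxes they name, and the labeling changes at other places than $b$.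

\begin{example}\label{ex:toy}
Let $k=2$ and let $b,a_0,a_1$ be distinct reals. Stage $0$ labels $b$ with a bit $u$, and the bookkeeping asks stage $1$ to label $a_u$. If stage $1$ labels only $a_u$, then replacing $u$ by $u+1$ changes the set of boxes labeled so far from $\{b,a_u\}$ to $\{b,a_{u+1}\}$, and no adjustment of the bit used at stage $1$ repairs this. Instead let stage $1$ label every box that it could have been asked for: it lists $a_u,a_{u+1}$ in this order and labels them with fresh bits $p,q$. The triple $(u;p,q)$ gives the labeling $b\mapsto u$, $a_u\mapsto p$, $a_{u+1}\mapsto q$, and the triple $T(u;p,q)=(u+1;q,p)$ gives $b\mapsto u+1$, $a_{u+1}\mapsto q$, $a_u\mapsto p$. So $T$ changes the label of $b$ only, and it preserves the uniform measure. The \emph{set} of boxes named at stage $1$ is invariant under the flip; its \emph{enumeration} is not, and $T$ compensates by permuting the later digits.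
\end{example}

The general construction closes each stage under all finite combinations of flips of earlier boxes. Fix $k\ge2$. For $s\in C^\delta$ and $\beta<\delta$ we write $s_\beta(j)$ for $s_\beta(k,j)$.

\begin{lemma}\label{lem:label}
Let $U$ be a model of $\mathrm{ZFC}+\mathrm{CH}$. In $U$ there are, for $\delta<\omega_1$ and $j<\omega$, Borel functions $\ell_\delta:C^\delta\to\omega+1$ and $x_{\delta,j}:\{s\in C^\delta:j<\ell_\delta(s)\}\to2^\omega$, and measure-preserving Baire bijections $T_{\delta,j}$ of $C^{\omega_1}$ with $T_{\delta,j}^k=\mathrm{id}$, such that the following hold for every $r\in C^{\omega_1}$ generic over $U$.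
\begin{enumerate}
\item[(a)] The map $(\delta,j)\mapsto x_{\delta,j}(r{\restriction}\delta)$, defined for $j<\ell_\delta(r{\restriction}\delta)$, is a bijection onto $2^\omega\cap U[r]$. Define $w_r:2^\omega\cap U[r]\to\mathbb Z_k$ by $w_r(x_{\delta,j}(r{\restriction}\delta))=r_\delta(j)$.
\item[(b)] If $j<\ell_\delta(r{\restriction}\delta)$, $b=x_{\delta,j}(r{\restriction}\delta)$ and $r^*=T_{\delta,j}r$, then $r^*$ is generic over $U$, $U[r^*]=U[r]$, $r^*{\restriction}\delta=r{\restriction}\delta$, $r^*_\delta(j)=r_\delta(j)+1$ and $w_{r^*}=w_r+1_b$.
\end{enumerate}
\end{lemma}

\begin{proof}
Work in $U$ until further notice.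

\emph{Bookkeeping.} By CH there are $\omega_1$ pairs $(\gamma,f)$ with $\gamma<\omega_1$ and $f:C^\gamma\to2^\omega$ Borel. List them as $(\gamma_\delta,f^0_\delta)_{\delta<\omega_1}$, each pair occurring cofinally often. Let $f_\delta:C^\delta\to2^\omega$ be $s\mapsto f^0_\delta(s{\restriction}\gamma_\delta)$ if $\gamma_\delta\le\delta$, and constantly $0$ otherwise; $f_\delta(s)$ is the box that stage $\delta$ is asked to label. Let $E$ be the group of finitely supported functions $\varepsilon:2^\omega\to\mathbb Z_k$.

\emph{The recursion.} We define $\ell_\delta$, $x_{\delta,j}$ and an action $(s,\varepsilon)\mapsto s\cdot\varepsilon$ of $E$ on $C^\delta$ by recursion on $\delta$. Put $X_\beta(s)=\{x_{\beta,j}(s):j<\ell_\beta(s)\}$ for $s\in C^\beta$, the boxes named at stage $\beta$, and $Z_\delta(s)=\bigcup_{\beta<\delta}X_\beta(s{\restriction}\beta)$ for $s\in C^\delta$, the boxes named before stage $\delta$. We maintain for all $\beta$, $s\in C^\beta$ and $\varepsilon\in E$: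
\begin{itemize}
\item[(H1)] the reals $x_{\beta,j}(s)$, $j<\ell_\beta(s)$, are distinct and not in $Z_\beta(s)$; so $\ell_\beta(s)=|X_\beta(s)|$;
\item[(H2)] $X_\beta(s\cdot\varepsilon)=X_\beta(s)$.
\end{itemize}
Suppose everything is defined below $\delta$. By (H1), each $s\in C^\delta$ defines a labeling $w_s:Z_\delta(s)\to\mathbb Z_k$, $w_s(x_{\beta,j}(s{\restriction}\beta))=s_\beta(j)$. For $\beta<\delta$ call the coordinates $(k',j)$ of $s_\beta$ with $k'\ne k$, or with $k'=k$ and $j\ge\ell_\beta(s{\restriction}\beta)$, \emph{idle}; they label nothing.

\emph{The action on $C^\delta$.} The point $t=s\cdot\varepsilon$ is to be the one whose labeling is $w_s+\varepsilon$. For $\beta<\delta$ let $t^\beta=(s{\restriction}\beta)\cdot\varepsilon$. By (H2) and (H1), $X_\beta(t^\beta)=X_\beta(s{\restriction}\beta)$ and $\ell_\beta(t^\beta)=\ell_\beta(s{\restriction}\beta)$. Let $t_\beta$ agree with $s_\beta$ at idle coordinates, and let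
\begin{equation}\label{eq:action}
t_\beta(j)=w_s(x)+\varepsilon(x),\qquad x=x_{\beta,j}(t^\beta),\qquad\text{for }j<\ell_\beta(s{\restriction}\beta).
\end{equation}
The definition of $t_{\beta'}$ involves only $s{\restriction}(\beta'+1)$, so $t{\restriction}\beta=t^\beta$, that is, $(s\cdot\varepsilon){\restriction}\beta=(s{\restriction}\beta)\cdot\varepsilon$. The point $t$ satisfies
\begin{itemize}
\item[(A)] $X_\beta(t{\restriction}\beta)=X_\beta(s{\restriction}\beta)$ for all $\beta<\delta$; $t$ and $s$ agree at idle coordinates; and $w_t=w_s+\varepsilon$ on $Z_\delta(t)=Z_\delta(s)$.
\end{itemize}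
It is the only such point, since (A) determines $t_\beta$ from $t{\restriction}\beta$ through $t_\beta(j)=w_t(x_{\beta,j}(t{\restriction}\beta))$. Uniqueness has three consequences: $s\cdot0=s$; $(s\cdot\varepsilon)\cdot\varepsilon'=s\cdot(\varepsilon+\varepsilon')$, because the left side satisfies (A) for $s$ and $\varepsilon+\varepsilon'$; and $s\cdot\varepsilon$ depends only on $\varepsilon{\restriction}Z_\delta(s)$. As $\delta$ is countable, $Z_\delta(s)$ is countable, so the orbit of $s$ is countable.

\emph{The boxes of stage $\delta$.} We want
\begin{equation}\label{eq:X}
X_\delta(s)=\{f_\delta(s\cdot\varepsilon):\varepsilon\in E\}\setminus Z_\delta(s).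
\end{equation}
The right side is countable and depends only on the orbit of $s$, since $Z_\delta$ is constant on orbits by (A). So (H2) will hold at $\delta$ once we enumerate this set in a Borel way. The group $E$ is uncountable, so we address its elements by positions rather than by boxes. For a finitely supported $\eta:\delta\times\omega\to\mathbb Z_k$ and $s\in C^\delta$ let $\eta^s\in E$ take the value $\eta(\beta,j)$ at $x_{\beta,j}(s{\restriction}\beta)$ for $j<\ell_\beta(s{\restriction}\beta)$, and the value $0$ off $Z_\delta(s)$. Let $(\eta_l)_{l<\omega}$ list all such $\eta$. Every $\varepsilon\in E$ agrees with some $\eta_l^s$ on $Z_\delta(s)$, so the orbit of $s$ is $\{s\cdot\eta_l^s:l<\omega\}$.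

For fixed $\eta$ the map $s\mapsto t=s\cdot\eta^s$ is Borel. We show by induction on $\beta\le\delta$ that $s\mapsto t{\restriction}\beta$ is Borel; limits are immediate, since a map into a countable product is Borel if its coordinates are. For the step, the coordinates $(k',j)$ of $t_\beta$ with $k'\ne k$ are those of $s_\beta$, and by \eqref{eq:action}, $t_\beta(j)=c$ holds if and only if either $j\ge\ell_\beta(s{\restriction}\beta)$ and $s_\beta(j)=c$, or $j<\ell_\beta(s{\restriction}\beta)$ and there is $m<\ell_\beta(s{\restriction}\beta)$ with $x_{\beta,m}(s{\restriction}\beta)=x_{\beta,j}(t{\restriction}\beta)$ and $s_\beta(m)+\eta(\beta,m)=c$. This is a Borel condition on $s$.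

So the functions $y_l(s)=f_\delta(s\cdot\eta_l^s)$ are Borel. Say that $l$ is \emph{kept at $s$} if $y_l(s)\neq y_{l'}(s)$ for $l'<l$ and $y_l(s)\ne x_{\beta,m}(s{\restriction}\beta)$ for all $\beta<\delta$ and $m<\ell_\beta(s{\restriction}\beta)$; this is a Borel condition. Let $\ell_\delta(s)\le\omega$ be the number of kept $l$, and $x_{\delta,j}(s)=y_l(s)$ for the $j$-th kept $l$. These functions are Borel, and \eqref{eq:X}, (H1) and (H2) hold at $\delta$. This completes the recursion.

\emph{The flips.} Fix $(\delta,j)$. For $\beta\le\delta$ let $T_\beta$ be the identity of $C^\beta$, and for $\delta<\beta<\omega_1$ let $T_\beta s=s\cdot\eta^s$, where $\eta:\beta\times\omega\to\mathbb Z_k$ is $1$ at $(\delta,j)$ and $0$ elsewhere. Thus $T_\beta s=s\cdot1_b$ with $b=x_{\delta,j}(s{\restriction}\delta)$ if $j<\ell_\delta(s{\restriction}\delta)$, and $T_\beta s=s$ otherwise. Each $T_\beta$ is Borel. In the first case $b\notin Z_\delta(s{\restriction}\delta)$ by (H1), so $(T_\beta s){\restriction}\delta=(s{\restriction}\delta)\cdot1_b=s{\restriction}\delta$. Hence the $T_\beta$ commute with restriction, and they define a Baire map $T=T_{\omega_1}=T_{\delta,j}$ on $C^{\omega_1}$ by $(Tr){\restriction}\beta=T_\beta(r{\restriction}\beta)$.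

Let $r\in C^{\omega_1}$ be any point with $j<\ell_\delta(r{\restriction}\delta)$, and let $b$ be as above. We compute $Tr$ block by block. Below $\delta$ nothing changes. At $\delta$ the list $x_{\delta,0},x_{\delta,1},\dots$ is the same for $r$ and $Tr$, so by \eqref{eq:action} $(Tr)_\delta(j)=r_\delta(j)+1$ and the other coordinates of block $\delta$ are unchanged. For $\beta>\delta$ and $m<\ell_\beta(r{\restriction}\beta)$, the box $x=x_{\beta,m}((Tr){\restriction}\beta)$ lies in $X_\beta(r{\restriction}\beta)$, and so differs from $b\in Z_\beta(r{\restriction}\beta)$ by (H1). Hence $(Tr)_\beta(m)=r_\beta(\rho(m))$, where $x_{\beta,\rho(m)}(r{\restriction}\beta)=x$. Since both lists enumerate the same set without repetition, $\rho$ is a permutation of $\{m:m<\ell_\beta(r{\restriction}\beta)\}$, and it depends only on $r{\restriction}\beta$. Finally $Tr$ and $r$ determine the same $b$, so $(T^ir){\restriction}\beta=(r{\restriction}\beta)\cdot(i1_b)$ for all $i$ and $\beta$. Thus $T^k=\mathrm{id}$, and $T$ is a bijection.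

\emph{Measure preservation.} We show by induction on $\beta\le\omega_1$ that $T_\beta$ preserves $\mu$. By the computation above, $T_{\beta+1}(s,u)=(T_\beta s,F_s(u))$ for $s\in C^\beta$, $u\in C$, where each $F_s:C\to C$ is the identity, the shift of one coordinate by $1$, or a permutation of independent, identically distributed coordinates; so $F_s$ preserves measure. For Borel $D\subset C^{\beta+1}$ with sections $D_s$, Fubini's theorem and the inductive hypothesis give
\[
\mu(T_{\beta+1}^{-1}D)=\int\mu(F_s^{-1}[D_{T_\beta s}])\,ds=\int\mu(D_{T_\beta s})\,ds=\int\mu(D_s)\,ds=\mu(D).
\]
For limit $\beta$, the measures $\mu$ and $\mu\circ T_\beta^{-1}$ agree on the Baire sets depending only on coordinates below some $\beta'<\beta$. These form an algebra generating the Baire sets, so the measures are equal.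

\emph{Passing to $U[r]$.} Let $r$ be generic over $U$. The recursion used only the functions $f_\delta$, the lists $(\eta_l)$ and the countability of each $\delta$. Run it in $U[r]$ with the reinterpreted $f_\delta$ and the same lists, which still contain all finitely supported $\eta$. At each stage the maps $s\mapsto s\cdot\eta^s$, $\ell_\delta$ and $x_{\delta,j}$ are obtained from $f_\delta$ and earlier maps by the explicit countable Boolean operations and compositions given above, and reinterpretation respects these. By induction on $\delta$ the recursion in $U[r]$ produces the reinterpretations of the functions of $U$. So (H1), (H2), (A), \eqref{eq:X} and the block computation of $T$ hold in $U[r]$ for the reinterpreted functions.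

(a) The map is injective by (H1) and has values in $U[r]$. If $x\in2^\omega\cap U[r]$, then $x=f(r{\restriction}\gamma)$ with $f$ Borel and coded in $U$ (Lemma~\ref{R3}). Choose $\delta\ge\gamma$ with $(\gamma_\delta,f^0_\delta)=(\gamma,f)$. Then $x=f_\delta(r{\restriction}\delta)$, which lies in $Z_\delta(r{\restriction}\delta)\cup X_\delta(r{\restriction}\delta)$ by \eqref{eq:X} with $\varepsilon=0$.

(b) If $D$ is a null Baire set coded in $U$, so is $T^{-1}D$; since $r\notin T^{-1}D$, we get $r^*\notin D$. So $r^*$ is generic. Also $r^*\in U[r]$ and $r=T^{k-1}r^*\in U[r^*]$. The statements on $r^*{\restriction}\delta$ and $r^*_\delta(j)$ were computed above, and $w_{r^*}=w_r+1_b$ follows from (A), because $w_r=\bigcup_{\beta<\omega_1}w_{r{\restriction}\beta}$.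
\end{proof}

CH enters through the length of the bookkeeping: every stage has countably many predecessors, so the orbits are countable and countably many digits suffice to label $X_\delta(s)$. By (a), $2^\omega\cap U[r]$ is small.

\section{The averaging argument}\label{sec:average}

Fix $g_0\in C^{\omega_2}$ generic over $L$, put $W_0=L[g_0]$, fix $H_0$ generic over $W_0$ for $\mathbb P^{W_0}$, and let $N$ be the resulting model and $R=2^\omega\cap N$.

\begin{proposition}\label{prop:main}
The following holds in $N$. Let $k\ge2$ and $1\le\nu\le\omega$, and let $\sigma=\langle\sigma_i:i<\nu\rangle$ be strategies for boxes $R$ and values $\mathbb Z_k$.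
\begin{enumerate}
\item[(a)] If $\nu=n<\omega$, some $v$ makes at most $\lfloor n/k\rfloor$ of the $\sigma_i$ correct.
\item[(b)] If $\nu=\omega$, some $v$ makes infinitely many $\sigma_i$ incorrect.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose that $\sigma\in N$ is a counterexample.

\emph{Step 1: the counterexample is forced over many models.} By Lemma~\ref{lem:define}, $\sigma$ is defined in $W_0[H_0]$ by a formula $\phi$ from $\mathcal A$, $\vec v{\restriction}e$ and $z$. Let $\Psi$ be the $e$-statement
\begin{quote}
$\phi$ defines a set $\sigma\in L(\mathcal A)$, and in $L(\mathcal A)$ this $\sigma$ is a sequence of $\nu$ strategies for boxes $2^\omega$ and values $\mathbb Z_k$ such that on every $v$ more than $\lfloor n/k\rfloor$ of them are correct (in case (a)), respectively only finitely many are incorrect (in case (b)).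
\end{quote}
Some $p_0$ forces $\Psi$, and by Lemma~\ref{lem:restrict} we may assume $\operatorname{dom}p_0\subset e\times R$. By coding and Lemma~\ref{R3} there is a small $S\subset\omega_2$ in $L$ with $p_0,e,z\in U:=L[g_0{\restriction}S]$. The model $U$ satisfies CH: its reals have the form $f(g_0{\restriction}S)$ with $f$ Baire and coded in $L$, and $L$ has $\omega_1^\omega=\omega_1$ such $f$. The assertion
\begin{equation}\label{eq:star}
p_0\in\mathbb P\ \text{ and }\ p_0\Vdash_{\mathbb P}\Psi,
\end{equation}
in which $\mathbb P$ is defined in the model at hand, has parameters in $U$ and holds in $W_0=U[g_0{\restriction}(\omega_2\setminus S)]$. By Lemmas~\ref{R2} and~\ref{R4} it holds in $U[g']$ for every $g'\in C^{\omega_2\setminus S}$ generic over $U$. Choose in $L$ a set $S_1\subset\omega_2\setminus S$ of size $\omega_1$, identify $C^{S_1}$ with $C^{\omega_1}$ by a bijection in $L$, and put $I=\omega_2\setminus(S\cup S_1)$. By Lemma~\ref{R2}: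
\begin{quote}
if $r\in C^{\omega_1}$ is generic over $U$ and $h\in C^I$ is generic over $U[r]$, then $W=U[r][h]$ has the form $L[g]$ with $g\in C^{\omega_2}$ generic over $L$, and \eqref{eq:star} holds in $W$.
\end{quote}
From now on $r$ and $h$ range over such generics, and $\mathbb P$, $\mathcal A$, $v_\lambda$, $\sigma$ refer to $W=U[r][h]$ and its extensions, to which Section~\ref{sec:model} applies. We shall find $r$ for which \eqref{eq:star} is contradictory.

\emph{Step 2: the random condition.} Fix $\lambda_0=(k,\xi_0)\in\Lambda\setminus e$ and let $e^+=e\cup\{\lambda_0\}$. Apply Lemma~\ref{lem:label} to $U$ and $k$. Let $Y=2^\omega\cap U[r]$, a small set, and define $\bar w_r\in\mathbb P\cap U[r]$ with domain $e^+\times Y$ by $\bar w_r(\lambda_0,x)=w_r(x)$ and, for $\lambda\in e$, $\bar w_r(\lambda,x)=p_0(\lambda,x)$ if this is defined and $0$ otherwise. Since $p_0\in U$, the reals in its domain lie in $Y$, so $\bar w_r\le p_0$ and $\bar w_r\Vdash\Psi$. For $i<\nu$ let $\chi_i(b,c)$ be the $e^+$-statement ``$\sigma_i$ guesses $(b,c)$ on $v_{\lambda_0}$''. As $v_{\lambda_0}\in L(\mathcal A)$, $\bar w_r$ forces that exactly one pair satisfies $\chi_i$. Lemma~\ref{lem:decide} with $M=U[r]$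 gives a unique $(b,c)\in Y\times\mathbb Z_k$ with $\bar w_r\Vdash\chi_i(b,c)$. Since $\bar w_r$ also forces $v_{\lambda_0}(b)=w_r(b)$, it forces $\sigma_i$ to be correct on $v_{\lambda_0}$ if $w_r(b)=c$, and incorrect otherwise.

\emph{Step 3: the partition according to the guess.} For $i<\nu$, $\delta<\omega_1$, $j<\omega$, $c\in\mathbb Z_k$ choose in $U$ a Baire set $A^i_{\delta,j,c}\subset C^{\omega_1}$ representing the Boolean value in $\mathbb B_{\omega_1}$ of
\begin{quote}
$j<\ell_\delta(r{\restriction}\delta)$, and $\mathbb B_I$ forces that $\bar w_r\Vdash_{\mathbb P}\chi_i(x_{\delta,j}(r{\restriction}\delta),c)$.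
\end{quote}
The inner statement has parameters in $U[r]$, so by Lemma~\ref{R4} it holds in $U[r][h]$ for one $h$ if and only if it holds for all. Hence a generic $r$ lies in $A^i_{\delta,j,c}$ if and only if $j<\ell_\delta(r{\restriction}\delta)$ and $\bar w_r\Vdash\chi_i(x_{\delta,j}(r{\restriction}\delta),c)$ in $U[r][h]$, for an arbitrary $h$. Fix $i$. By Step 2 and Lemma~\ref{lem:label}(a), every generic $r$ lies in exactly one $A^i_{\delta,j,c}$. By Lemma~\ref{R1} these sets are pairwise disjoint modulo null, so by the c.c.c.\ countably many are non-null. The union of the non-null ones is conull, for otherwise its complement would contain a generic point, which would lie in a null $A^i_{\delta,j,c}$.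

\emph{Step 4: flips.} Fix $A=A^i_{\delta,j,c}$ and $T=T_{\delta,j}$, and let $A(d)=A\cap\{r:r_\delta(j)=d\}$ for $d\in\mathbb Z_k$. We claim that $Tr\in A(d+1)$ for every generic $r\in A(d)$.

Let $r^*=Tr$ and $b=x_{\delta,j}(r{\restriction}\delta)$. By Lemma~\ref{lem:label}(b), $r^*$ is generic, $r^*_\delta(j)=d+1$, $j<\ell_\delta(r^*{\restriction}\delta)$, $b=x_{\delta,j}(r^*{\restriction}\delta)$ and $U[r^*]=U[r]$. So $Y$ is the same for $r$ and $r^*$, for any $h$ we have $W=U[r][h]=U[r^*][h]$, and $\bar w_{r^*}=\tau(\bar w_r)$, where $\tau$ is the automorphism of $\mathbb P$ that adds $1$ at $(\lambda_0,b)$. Let $H\ni\bar w_{r^*}$ be generic over $W$ and $H'=\tau^{-1}[H]\ni\bar w_r$. The filters $H$ and $H'$ give the same extension, the same $\mathcal A$ and, because $\lambda_0\notin e$, the same $\vec v{\restriction}e$; so they give the same $\sigma$. The functions $v^H_{\lambda_0}$ and $v^{H'}_{\lambda_0}$ both lie in $L(\mathcal A)$ and differ only at $b$. Since $r\in A$, $\sigma_i$ guesses $(b,c)$ on $v^{H'}_{\lambda_0}$, and by Lemma~\ref{lem:local} it guesses $(b,c)$ on $v^H_{\lambda_0}$. As $H$ was arbitrary, $\bar w_{r^*}\Vdash\chi_i(b,c)$, so $r^*\in A$. This proves the claim.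

By Lemma~\ref{R1}, $A(d)\subset T^{-1}[A(d+1)]$ modulo null, so $\mu(A(d))\le\mu(A(d+1))$. Going once around $\mathbb Z_k$ shows that the $k$ sets $A(d)$ have equal measure, so $\mu(A(c))=\mu(A)/k$.

\emph{Step 5: averaging.} Let $K_i$ be the union of the sets $A^i_{\delta,j,c}\cap\{r:r_\delta(j)=c\}$ over the countably many non-null $A^i_{\delta,j,c}$. By Steps 3 and 4, $\mu(K_i)=1/k$, and $\langle K_i:i<\nu\rangle$ is coded in $U$. A generic $r$ lies in one non-null $A^i_{\delta,j,c}$, and the guessed box $b=x_{\delta,j}(r{\restriction}\delta)$ has $w_r(b)=r_\delta(j)$. So by Step 2, $\bar w_r$ forces $\sigma_i$ to be correct on $v_{\lambda_0}$ if $r\in K_i$, and incorrect if $r\notin K_i$.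

In case (a) let $a=\{r:\sum_{i<n}1_{K_i}(r)\le\lfloor n/k\rfloor\}$. If $a$ were null, the integer-valued sum would be at least $\lfloor n/k\rfloor+1$ almost everywhere, whereas its integral is $n/k<\lfloor n/k\rfloor+1$. In case (b) let $a=\bigcap_m\bigcup_{i>m}(C^{\omega_1}\setminus K_i)$, a decreasing intersection of sets of measure at least $1-1/k$, so $\mu(a)\ge1-1/k>0$. In both cases $a$ is a non-null Baire set coded in $U$. Take a generic $r\in a$ and any $h$ generic over $U[r]$. Then $\bar w_r$ forces that at most $\lfloor n/k\rfloor$ players are correct on $v_{\lambda_0}$, respectively that infinitely many are incorrect. Since $v_{\lambda_0}\in L(\mathcal A)$ and $\bar w_r\Vdash\Psi$, this is a contradiction.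
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:main}(a) with $n=3$ and $k=2$, in $N$ any three strategies for boxes $2^\omega$ admit a $v$ on which at most $\lfloor3/2\rfloor=1$ is correct, so at least two err. By Lemma~\ref{lem:reduce}(i), applied in $N$ to a bijection $\mathbb R\to2^\omega$, the game $G([3],\mathbb R,\{0,1\})$ is not winnable in $N$. The conventions of Section~\ref{sec:random} turn this into the relative consistency statement.
\end{proof}

\section{Dependent choices and the value of all games on the reals}\label{sec:strong}

We keep $N$ and write $W=L[g]$ and $H$ for $W_0=L[g_0]$ and $H_0$. Note that $L\subset N\subset W[H]$, so these models have the same $\omega_1$.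

\begin{lemma}\label{lem:closed}
If $\langle y_\xi:\xi<\omega_1\rangle\in W[H]$ and all $y_\xi$ are in $N$, then $\langle y_\xi:\xi<\omega_1\rangle\in N$.
\end{lemma}

\begin{proof}
The model $N$ was built from $\mathcal A$ alone, so we first have to recover the small objects of $W$ from small modifications of a $v_\lambda$.

Every $a\subset\omega_1$ in $W$ is in $N$. Let $\langle c_\xi:\xi<\omega_1\rangle\in L$ enumerate the reals of $L$ without repetition, and let $\lambda=(2,0)$. Both $v_\lambda$ and the function $v'$ obtained by adding $1$ at $c_\xi$ for $\xi\in a$ are values of members of $\mathcal A$, and $a=\{\xi:v_\lambda(c_\xi)\ne v'(c_\xi)\}\in N$.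

Every $\omega_1$-sequence of ordinals in $W$ is in $N$. It lies in $L[g{\restriction}S]$ for a small $S\in L$ (Lemma~\ref{R3}). The set of all $(\alpha,k,j,g_\alpha(k,j))$ with $\alpha\in S$ is a subset of $S\times\omega^3$, which injects into $\omega_1$ by a map in $L$. So $g{\restriction}S\in N$ by the previous paragraph, and $L[g{\restriction}S]\subset N$. Consequently every sequence in $W$ that can be coded as in Section~\ref{sec:model} is in $N$.

Now use choice in $W[H]$ to write $y_\xi=\Phi(o_\xi,\vec F_\xi,\vec x_\xi)$ as in \eqref{eq:Phi}. The union $e$ of the domains of all members of all $\vec F_\xi$ is small, so $\vec v{\restriction}e\in\mathcal A\subset N$. The sequence that records for each $\xi$ the ordinal $o_\xi$, the reals $\vec x_\xi$, and the domains and difference sets of the members of $\vec F_\xi$ is an $\omega_1$-sequence of elements of $W$. So it lies in $W$, can be coded, and lies in $N$. From it and $\vec v{\restriction}e$, the model $N$ computes $\langle(o_\xi,\vec F_\xi,\vec x_\xi):\xi<\omega_1\rangle$ and applies $\Phi$.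
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
We verify (1)--(4) in $N$.

(1) Let $X,S\in N$ satisfy the hypothesis of $\mathrm{DC}_{\omega_1}$ in $N$. By Lemma~\ref{lem:closed}, which covers shorter sequences by padding, $X^{<\omega_1}$ is the same in $N$ and in $W[H]$, so the hypothesis holds in $W[H]$. There choice yields the required $f:\omega_1\to X$ by recursion, and $f\in N$ by Lemma~\ref{lem:closed}.

(2) For $|V|=k<\omega$ the bound $\lfloor n/k\rfloor$ is attained by Example~\ref{ex:trivial}, and for infinite $V$ the bound $0$ is attained by any strategies. For the upper bound we must find, given $n$ strategies, a filling with few correct guesses. By Lemma~\ref{lem:reduce}(i), if $v'$ does this for the strategies transferred along an injection $\iota:B\to R$, then $v'\circ\iota$ does it for the given ones; so let $B=R$. If $|V|=1$ the bound is $n$ and there is nothing to prove. If $2\le|V|=k<\omega$, identify $V$ with $\mathbb Z_k$ and use Proposition~\ref{prop:main}(a). If $V$ is infinite, take $V_0\subset V$ with $|V_0|=n+1\ge2$. The proposition gives $v\in V_0^R$ on which at most $\lfloor n/(n+1)\rfloor=0$ of the strategies $\sigma^0_p$ of Lemma~\ref{lem:reduce}(ii) are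 correct, and then no $\sigma_p$ is correct.

(3) If $|V|=1$ every guess is correct, if $|P|\le1$ at most one player can err, and $|P|=|V|=2$ is Example~\ref{ex:trivial}. In all other cases $|P|\ge3$ and $|V|\ge2$, or $|P|=2$ and $|V|\geq3$. Given strategies, consider three of the players and $V_0\subset V$ with $|V_0|=2$ in the first case, and the two players and $V_0\subset V$ with $|V_0|=3$ in the second. By (2) some $v\in V_0^B$ makes at most $\lfloor3/2\rfloor=1$ of three, respectively $\lfloor2/3\rfloor=0$ of two, of the strategies $\sigma^0_p$ correct. At least two $\sigma^0_p$ err on $v$, and the corresponding $\sigma_p$ err as well.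

(4) By (1) there is an injection $\omega\to P$: let $(s,x)\in S$ mean that $s$ is infinite or $x\notin\operatorname{ran}s$, and use $f{\restriction}\omega$. Consider the resulting sequence of strategies, pass to a two-element $V_0\subset V$ and to $B=R$ by Lemma~\ref{lem:reduce}, and apply Proposition~\ref{prop:main}(b) with $k=2$.
\end{proof}

\begin{remark}\label{rem:final}
The hypothesis that $B$ injects into $\mathbb R$ cannot be dropped from Theorem~\ref{thm:strong}(3): by (F2), the game $G([3],\{X\subset\mathbb R:|X|<|\mathbb R|\},\{0,1\})$ is winnable in $N$, so in $N$ this set of boxes does not inject into $\mathbb R$. Taking $B=[3]\times\omega$ and comparing with Example~\ref{ex:choice}, we see that $N$ contains no set of representatives for $2^\omega$ modulo eventual equality, and hence no well-ordering of the reals. Finally, by Theorem~\ref{thm:strong}(3), three is the least number of players for which the two-valued game can fail to be winnable.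
\end{remark}

\begin{thebibliography}{9}

\bibitem{Glazer}
Elliot Glazer, \emph{A choiceless box game paradox}, arXiv:2211.10474 (2022).

\bibitem{Kunen}
Kunen, \emph{Random and Cohen reals}, Handbook of Set-Theoretic Topology.

\bibitem{Solovay}
Solovay, 1970.

\end{thebibliography}
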